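\title{Hamiltonian cycles below the average weight in complete digraphs}

\begin{abstract}
Let every arc of a complete digraph carry an integer weight, and let $\bar w$ be the average weight of a Hamiltonian cycle. We show that one can decide in time $2^{O(k)}|I|^{O(1)}$, where $|I|$ is the input size, whether some Hamiltonian cycle has weight at most $\bar w-k$. This answers a question from a survey of Gutin and Mnich. Either local moves applied to a random cycle gain $k$, or, after subtracting vertex potentials, the weight function is controlled by $O(k)$ vertices and a cycle of minimum weight can be computed. The running time is optimal under the Exponential Time Hypothesis, the problem is NP-hard for $k=1$ if rational weights are allowed, and it has a polynomial kernel.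
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $D$ be the complete digraph on a set $V$ of $n\ge 2$ vertices: for every ordered pair $(u,v)$ of distinct vertices there is an arc $uv$. Let $w$ assign an integer weight to every arc, and for a subdigraph or a set of arcs $H$ let $w(H)$ be the sum of the weights of its arcs. A \emph{Hamiltonian cycle} is a directed cycle through all $n$ vertices, and $\bar w$ denotes the average of $w(H)$ over all Hamiltonian cycles $H$ of $D$.

Finding a Hamiltonian cycle of minimum weight is the directed traveling salesman problem. The average, in contrast, is explicit. In a uniformly random Hamiltonian cycle the successor of a vertex $u$ is, by symmetry, equally likely to be any of the other $n-1$ vertices, so each arc is used with probability $1/(n-1)$ and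
\begin{equation}\label{eq:average}
\bar w=\frac{w(D)}{n-1}.
\end{equation}
A cycle of weight at most $\bar w$ always exists, so $\bar w$ is a guaranteed value, and the quantity
\[
\Delta(w)=\bar w-\min_H w(H)\ \ge 0
\]
measures how far the optimum lies below the guarantee. For $n=2$ there is one Hamiltonian cycle and $\Delta(w)=0$; for $n=3$ there are two, and $\Delta(w)$ is half the absolute difference of their weights. We study the following problem.

\medskip
\noindent\textbf{The below-average problem.} The input $I=(D,w,k)$ consists of a complete digraph $D$, integer arc weights $w$ written in binary, and a positive integer $k$. Decide whether some Hamiltonian cycle $H$ satisfies $w(H)\le\bar w-k$, that is, whether $\Delta(w)\ge k$.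
\medskip

A \emph{fixed-parameter algorithm} with parameter $k$ is one that runs in time $f(k)\,|I|^{O(1)}$ for a computable function $f$, where $|I|$ is the length of the input. The survey of Gutin and Mnich \cite{GM} asks whether the below-average problem has such an algorithm. For the undirected analogue, Gutin and Patel gave an algorithm which, given $n,k\in\mathbb N$ with $n\ge3$ and $w:E(K_n)\to\mathbb Z$, decides in time $O(k^3)!+O(k^3n)+O(n^7)$ whether $K_n$ has a Hamiltonian cycle of weight at most $dn-k$, where $d=w(K_n)/\binom n2$, and outputs such a cycle if one exists. Here $dn$ is the average weight of a Hamiltonian cycle of $K_n$.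

One would guess that the directed question also has a positive answer. A random cycle has weight $\bar w$ on average and offers on the order of $n$ disjoint places for a local improvement. With integer weights every improvement gains at least $1$. So if $n$ is much larger than $k$ and still $\Delta(w)<k$, almost no local change can matter, and $w$ should be rigid enough to be optimized exactly. Orientation restricts the available local changes. In $K_n$ one may replace two edges $ab$, $cd$ of a cycle by $ac$, $bd$, and only four weights are involved; in $D$ the same exchange reverses the segment from $b$ to $c$ and changes every arc on it. We therefore use three moves that reverse at most one arc: swapping two consecutive vertices, moving one vertex to another place, and exchanging two consecutive segments. The guess is correct.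

\begin{theorem}\label{thm:main}
There is a deterministic algorithm which, given $(D,w,k)$, runs in time $2^{O(k)}|I|^{O(1)}$ and outputs either a Hamiltonian cycle of weight at most $\bar w-k$ or a Hamiltonian cycle of $D$ of minimum weight. In particular, it decides whether some Hamiltonian cycle $H$ has $w(H)\le\bar w-k$, and it constructs such an $H$ if one exists.
\end{theorem}

The proof first gives this algorithm with running time $2^{O(k\log k)}|I|^{O(1)}$, using only the polynomial solvability of the assignment problem; a family of colorings from \cite{NSS} then removes the logarithm.

\begin{corollary}\label{cor:undirected}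
The undirected problem of Gutin and Patel is solved in time $2^{O(k)}|I|^{O(1)}$.
\end{corollary}

Neither the running time nor the integrality of the weights can be relaxed. The Exponential Time Hypothesis (ETH) is recalled in Section~\ref{sec:lower}.

\begin{theorem}\label{thm:lower}
\begin{enumerate}
\item[(a)] Unless ETH fails, the below-average problem has no algorithm running in time $2^{o(k)}|I|^{O(1)}$, even for symmetric weights in $\{0,1\}$.
\item[(b)] If rational weights are allowed, the problem is NP-hard already for $k=1$.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:kernel}
The below-average problem has a polynomial kernel: in polynomial time one can transform $(D,w,k)$ into an equivalent instance of the same problem whose size and parameter are bounded by a polynomial in $k$.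
\end{theorem}

\section{Four examples}\label{sec:examples}

For distinct vertices $a,v,x,b$ let
\begin{equation}\label{eq:g}
g(a,v,x,b)=w(av)+w(vx)+w(xb)-w(ax)-w(xv)-w(vb).
\end{equation}
This is the decrease in weight when a segment $a\,v\,x\,b$ of a Hamiltonian cycle is replaced by $a\,x\,v\,b$; we call the replacement a \emph{swap}. Swapping back shows $g(a,x,v,b)=-g(a,v,x,b)$. Each example below corresponds to one step of the proof.

\begin{example}[Potentials]\label{ex:potential}
Let $\alpha,\beta:V\to\mathbb Z$ and $w(uv)=\alpha(u)+\beta(v)$. A Hamiltonian cycle leaves each vertex once and enters it once, so all cycles have weight $\sum_v(\alpha(v)+\beta(v))$, and $\Delta(w)=0$ however large the weights are. For the same reason, replacing any $w$ by $w'(uv)=w(uv)-\alpha(u)-\beta(v)$ lowers the weight of every Hamiltonian cycle, and hence the average, by one constant $\kappa=\sum_v(\alpha(v)+\beta(v))$. Thus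
\begin{equation}\label{eq:shift}
w'(H)-\overline{w'}=w(H)-\bar w\qquad\text{for every Hamiltonian cycle }H.
\end{equation}
Rigidity of $w$ can therefore only mean rigidity up to such \emph{potentials}. The function $g$ detects the extreme case: for $n\ge4$, we have $\Delta(w)=0$ if and only if $g$ vanishes identically, because every $4$-tuple is a segment of some Hamiltonian cycle, and any two Hamiltonian cycles are connected by a sequence of swaps.
\end{example}

\begin{example}[Many useful swaps]\label{ex:dense}
Let $n\ge4$ be even, split $V$ into halves $X$ and $Y$, and give weight $1$ to arcs between the halves and weight $0$ to arcs inside a half. Then $\bar w=n^2/(2(n-1))$ and the minimum is $2$. Since $w$ is symmetric, $g(a,v,x,b)=[w(av)-w(ax)]+[w(xb)-w(vb)]$. Both brackets vanish if $v$ and $x$ lie in the same half, and otherwise each is $\pm1$; so $g=2$ exactly for the patterns $XYXY$ and $YXYX$. These make up the fraction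
\[
\frac{2\,(n/2)^2(n/2-1)^2}{n(n-1)(n-2)(n-3)}=\frac{n(n-2)}{8(n-1)(n-3)}>\frac18
\]
of all $4$-tuples. Cut a random cycle into $\lfloor n/4\rfloor$ blocks of four consecutive vertices and swap in each block where this helps: the expected gain exceeds $\frac14\lfloor n/4\rfloor$. This is less than $\Delta(w)$, but it is linear in $n$, which certifies $\Delta(w)\ge k$ when $n$ is a large multiple of $k$.
\end{example}

\begin{example}[Few negative arcs]\label{ex:sparse}
Let $n\ge4$, let $m$ vertex-disjoint arcs $u_1v_1,\dots,u_mv_m$ have weight $-1$, and let all other arcs have weight $0$. The cycle that begins $u_1v_1u_2v_2\cdots u_mv_m$ has weight $-m$, and $\bar w=-m/(n-1)$, so $\Delta(w)=m(n-2)/(n-1)$. Swaps in blocks do not find this gain. Each of the six terms of \eqref{eq:g} is nonzero with probability $m/(n(n-1))$ for a random $4$-tuple, and by antisymmetry the expected gain in a block is half of the expectation of $|g|$. The total expected gain is thus at most $\frac n4\cdot\frac{3m}{n(n-1)}\le\frac{3n}{8(n-1)}\le\frac12$. A random cycle rarely brings $u_i$ and $v_i$ close together, so one has to do it on purpose: cut $v_i$ out of the cycle and insert it directly after $u_i$.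
\end{example}

\begin{example}[One special vertex]\label{ex:onevertex}
Let $n\ge3$ and let all arcs that are not incident with a vertex $z$ have weight $0$. A Hamiltonian cycle that enters $z$ from $x$ and leaves it to $y$ has weight $w(xz)+w(zy)$, and every pair $x\ne y$ in $V\setminus\{z\}$ occurs. If $m\ge1$ arcs leaving $z$ have weight $-1$ and all others weight $0$, then $\Delta(w)=1-m/(n-1)<1$: negative arcs that share a vertex do not add up. No improvement argument is available, but the minimum can be computed exactly: there are two \emph{slots}, before and after $z$, to be filled by \emph{distinct} vertices. For instance, let $V=\{z,x_1,x_2,x_3\}$, let the arcs $x_iz$ have weights $-3,0,0$ and the arcs $zx_i$ have weights $-3,-1,1$. Both slots prefer $x_1$, but the value $-6$ is not attained. The six cycles, given by $(x,y)=(x_1,x_2)$, $(x_1,x_3)$, $(x_2,x_1)$, $(x_2,x_3)$, $(x_3,x_1)$, $(x_3,x_2)$, have weights $-4,-2,-3,1,-3,-1$, so $\bar w=-2$ and $\Delta(w)=2$.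
\end{example}

The proof shows that, for $n\ge20000k$, these examples describe everything that can happen. If $g$ is often nonzero, swaps gain $k$. If not, $w$ agrees with a potential outside $O(kn)$ arcs. If then $2k$ disjoint negative arcs remain among the vertices that meet few nonzero arcs, insertions gain $k$. If not, there is a set $S$ of $O(k)$ vertices outside of which all weights are nonnegative and most are zero (Section~\ref{sec:reduction}). In that case only the arcs at $S$ matter (Section~\ref{sec:systems}), and they are optimized by filling at most $2|S|$ slots with distinct vertices (Section~\ref{sec:computing}).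

\section{Random orderings and their derandomization}\label{sec:random}

An \emph{ordering} is a bijection $\pi:\{1,\dots,n\}\to V$; positions are read modulo $n$, and $H(\pi)$ is the cycle $\pi(1)\pi(2)\cdots\pi(n)\pi(1)$. Every Hamiltonian cycle arises from exactly $n$ orderings, so for a uniformly random $\pi$ the cycle $H(\pi)$ is uniformly random and $\mathbb E\,w(H(\pi))=\bar w$. We use two forms of symmetry.
\begin{enumerate}
\item[(U1)] The vertices in $t$ given distinct positions form a uniformly random ordered $t$-tuple of distinct vertices.
\item[(U2)] For a fixed vertex $y$, the vertices at $t$ given distinct nonzero offsets from the position of $y$ form a uniformly random ordered $t$-tuple of distinct vertices of $V\setminus\{y\}$. (Condition on the position of $y$.)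
\end{enumerate}

Our probabilistic arguments bound the expectation of a function of $\pi$ that is a sum of local terms. The method of conditional expectations turns such a bound into a deterministic algorithm. An \emph{elementary event} is an event of the form $\{\pi(j_1)=y_1,\dots,\pi(j_t)=y_t\}$ with distinct positions $j_1,\dots,j_t$ and distinct vertices $y_1,\dots,y_t$.

\begin{lemma}\label{lem:derandomize}
Let $\Phi=\sum_\tau\lambda_\tau\mathbf 1[E_\tau]$, where the $\lambda_\tau$ are integers and the $E_\tau$ are elementary events. From the list of pairs $(\lambda_\tau,E_\tau)$ one can compute, in time polynomial in $n$ and the length of the list, an ordering $\pi$ with $\Phi(\pi)\le\mathbb E\,\Phi$.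
\end{lemma}

\begin{proof}
Suppose the vertices in positions $1,\dots,\ell$ are prescribed. The conditional probability of an elementary event is $0$ if it assigns to a position $j\le\ell$ a vertex other than the prescribed one, or assigns to a position $j>\ell$ a vertex that is already placed. Otherwise it is $(n-\ell-h)!/(n-\ell)!$, where $h$ is the number of its positions larger than $\ell$. So the conditional expectation of $\Phi$ is computed exactly in polynomial time. It is the average of the $n-\ell$ conditional expectations obtained by also prescribing position $\ell+1$, so the smallest of these is no larger. Choosing the vertices in positions $1,2,\dots,n$ in turn so as to minimize the conditional expectation yields $\pi$.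
\end{proof}

The weight of $H(\pi)$ has the required form with at most $n^3$ terms:
\begin{equation}\label{eq:weightsum}
w(H(\pi))=\sum_{j=1}^n\ \sum_{y\ne y'}w(yy')\,\mathbf 1[\pi(j)=y,\ \pi(j+1)=y'].
\end{equation}

\section{Reduction to a small set of vertices}\label{sec:reduction}

This section contains the polynomial-time part of the algorithm.

\begin{proposition}\label{prop:reduction}
Let $n\ge20000k$. In polynomial time one can compute either
\begin{enumerate}
\item[(i)] a Hamiltonian cycle of weight at most $\bar w-k$, or
\item[(ii)] functions $\alpha,\beta:V\to\mathbb Z$ and a set $S\subseteq V$ with $2\le|S|\le516k$ such that $w'(uv)=w(uv)-\alpha(u)-\beta(v)$ and $R=V\setminus S$ satisfy: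
\begin{enumerate}
\item[(R1)] every arc with both ends in $R$ has $w'\ge0$;
\item[(R2)] for each $v\in R$, fewer than $n/16$ arcs from $v$ to $R$, and fewer than $n/16$ arcs from $R$ to $v$, have $w'\ne0$.
\end{enumerate}
\end{enumerate}
\end{proposition}

Throughout the section $n\ge20000k$. Let $\delta$ be the fraction of ordered $4$-tuples of distinct vertices on which $g\ne0$; it is computed by inspecting all $4$-tuples.

\subsection{Swaps in blocks}

\begin{lemma}\label{lem:swap}
In polynomial time one can find a Hamiltonian cycle of weight at most $\bar w-\frac12\lfloor n/4\rfloor\delta$.
\end{lemma}

\begin{proof}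
Let $\pi$ be uniformly random. For $1\le i\le\lfloor n/4\rfloor$ let block $i$ consist of positions $4i-3,\dots,4i$, and let $g_i$ be the value of $g$ on the vertices in these positions. In each block with $g_i>0$ swap the two middle vertices. The first and last vertex of every block stay in place, so a swap changes only the three arcs inside its block, and the gains add up. The resulting cycle has weight
\[
\Phi(\pi)=w(H(\pi))-\sum_i\max(0,g_i).
\]
By (U1) each block is a uniformly random $4$-tuple. The bijection $(a,v,x,b)\mapsto(a,x,v,b)$ changes the sign of $g$, so $\max(0,g_i)$ and $\max(0,-g_i)$ have the same expectation. Their sum is $|g_i|$, which is at least $1$ when $g_i\ne0$ because $g_i$ is an integer. Hence $\mathbb E\max(0,g_i)=\frac12\mathbb E|g_i|\ge\frac12\delta$ and $\mathbb E\,\Phi\le\bar w-\frac12\lfloor n/4\rfloor\delta$.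

Each $\max(0,g_i)$ is a combination of at most $n^4$ indicators of elementary events, one for each way to fill block $i$. With \eqref{eq:weightsum}, Lemma~\ref{lem:derandomize} gives $\pi$ with $\Phi(\pi)\le\mathbb E\,\Phi$.
\end{proof}

If $\frac12\lfloor n/4\rfloor\delta\ge k$, this is outcome (i). Otherwise, since $\lfloor n/4\rfloor\ge(n-3)/4$,
\begin{equation}\label{eq:delta}
\delta<\frac{2k}{\lfloor n/4\rfloor}\le\frac{8k}{n-3}.
\end{equation}

\subsection{Subtracting a potential}

We must now pass from the local information \eqref{eq:delta} to a global description of $w$. View $w$ as a matrix with rows indexed by tails and columns indexed by heads. It is a sum of a function of the row and a function of the column when all differences between two rows are constant, that is, when the \emph{rectangle} expression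
\[
\rho(a,a';v,x)=w(av)-w(ax)-w(a'v)+w(a'x)
\]
vanishes. Two facts make $\rho$ the right object. It is a difference of two values of $g$, so it vanishes almost always; and once $a'$ and $x$ are fixed, it equals $w(av)$ minus a function of $a$ minus a function of $v$.

\begin{lemma}\label{lem:potential}
If \eqref{eq:delta} holds, one can find in polynomial time vertices $a_0\ne x_0$ and functions $\alpha,\beta:V\to\mathbb Z$ such that, for $w'(uv)=w(uv)-\alpha(u)-\beta(v)$ and $B=V\setminus\{a_0,x_0\}$, fewer than $16k(n-2)$ arcs with both ends in $B$ have $w'\ne0$.
\end{lemma}

\begin{proof}
Let $a,a',v,x,b$ be distinct. Only the terms $w(av)-w(ax)$ of $g(a,v,x,b)$ depend on $a$, so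
\[
g(a,v,x,b)-g(a',v,x,b)=w(av)-w(ax)-w(a'v)+w(a'x)=\rho(a,a';v,x).
\]
If $(a,a',v,x,b)$ is a uniformly random $5$-tuple of distinct vertices, both $(a,v,x,b)$ and $(a',v,x,b)$ are uniformly random $4$-tuples, and $\rho\neq0$ forces one of the two values of $g$ to be nonzero. Hence $\Pr(\rho\ne0)\le2\delta$. This probability is the average over pairs $(a',x)$ of the conditional probabilities, so for some pair $(a_0,x_0)$, found by trying all pairs, the number of ordered pairs $(a,v)$ of distinct vertices of $B$ with $\rho(a,a_0;v,x_0)\ne0$ is at most $2\delta(n-2)(n-3)<16k(n-2)$.

Put $\alpha(a)=w(ax_0)-w(a_0x_0)$ for $a\ne x_0$ and $\beta(v)=w(a_0v)$ for $v\ne a_0$, and put $\alpha(x_0)=\beta(a_0)=0$. For distinct $a,v\in B$,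
\[
w'(av)=w(av)-w(ax_0)+w(a_0x_0)-w(a_0v)=\rho(a,a_0;v,x_0).\qedhere
\]
\end{proof}

By \eqref{eq:shift} we may work with $w'$ from now on. Let $Z$ be the set of arcs with both ends in $B$ and $w'\ne0$, so $|Z|<16k(n-2)$. A bound of order $kn$ is the scale one should expect: if $m$ arcs have weight $1$ and the others weight $0$, then $\Delta\le m/(n-1)$, so a no-instance can have almost $k(n-1)$ nonzero arcs.

The bound on $|Z|$ says that a typical vertex meets $O(k)$ arcs of $Z$, but a few vertices may meet very many, and the lemma counts no arc at $a_0$ or $x_0$. We set these vertices aside. Let $S_0$ consist of $a_0$, $x_0$, and all $v\in B$ that are the tail of at least $n/16$ arcs of $Z$ or the head of at least $n/16$ arcs of $Z$. The number of vertices that are tails of at least $n/16$ arcs of $Z$ is at most $16|Z|/n<256k$, and the same count applies to heads. Hence $|S_0|\le2+2(256k-1)=512k$. Let $R_0=V\setminus S_0\subseteq B$. Every vertex of $R_0$ is the tail of fewer than $n/16$ arcs of $Z$ and the head of fewer than $n/16$ arcs of $Z$.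

\subsection{Insertions along negative arcs}

Arcs of positive weight inside $R_0$ are sparse, and Section~\ref{sec:systems} shows that they can be avoided. Arcs with $w'<0$, which we call \emph{negative}, are the ones a good cycle wants to use, as in Example~\ref{ex:sparse}. Moving $v$ to the place after $u$ deletes three arcs and adds three, one of which is $uv$. The move gains at least $1$ if the other five arcs have weight $0$, and in a random cycle this is likely because $Z$ is sparse at $u$ and $v$ and sparse overall. The remaining difficulty is that moves for different arcs must not interfere, which holds if the vertices involved lie far apart on the cycle.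

\begin{lemma}\label{lem:insert}
Given $2k$ vertex-disjoint negative arcs $u_1v_1,\dots,u_{2k}v_{2k}$ with all ends in $R_0$, one can find in polynomial time a Hamiltonian cycle of weight at most $\bar w-k$.
\end{lemma}

\begin{proof}
Let $Q=S_0\cup\{u_j,v_j:1\le j\le2k\}$, so $|Q|\le512k+4k=516k$. Let $\pi$ be uniformly random and $H=H(\pi)$. Write $y^-$ and $y^+$ for the predecessor and successor of $y$ on $H$; the \emph{distance} of two vertices is the cyclic distance of their positions. Let $A_i$ be the event that no vertex of $Q\setminus\{u_i\}$ is within distance $2$ of $u_i$ and no vertex of $Q\setminus\{v_i\}$ is within distance $2$ of $v_i$. Let $L_i=\{u_i,u_i^+,v_i^-,v_i,v_i^+\}$. Call $i$ \emph{good} if $A_i$ holds and none of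
\begin{equation}\label{eq:five}
v_i^-v_i,\qquad v_iv_i^+,\qquad u_iu_i^+,\qquad v_iu_i^+,\qquad v_i^-v_i^+
\end{equation}
belongs to $Z$.

\emph{Consequences of $A_i$.} The vertices $u_i,v_i\in Q$ are at distance at least $3$, so $\{u_i,u_i^+\}$ and $\{v_i^-,v_i,v_i^+\}$ are disjoint and $L_i$ has five elements. The vertices $u_i^+,v_i^-,v_i^+$ are not in $Q$, hence not in $S_0$, so $L_i\subseteq R_0\subseteq B$. An arc inside $B$ that is not in $Z$ has $w'=0$; thus for good $i$ the five arcs \eqref{eq:five} have $w'=0$. Finally $L_i\cap L_j=\emptyset$ for $j\ne i$: a common vertex would be within distance $1$ of one of $u_i,v_i$ and of one of $u_j,v_j$, and these two distinct elements of $Q$ would be within distance $2$.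

\emph{The moves.} For good $i$, delete $v_i^-v_i$, $v_iv_i^+$, $u_iu_i^+$ and add $v_i^-v_i^+$, $u_iv_i$, $v_iu_i^+$. In any Hamiltonian cycle containing the three deleted arcs, this removes $v_i$, closes the gap, and inserts $v_i$ into the arc $u_iu_i^+$; the result is a Hamiltonian cycle, and $w'$ changes by $w'(u_iv_i)\le-1$, where we use that $w'$ is integral. The move for $i$ deletes only arcs with both ends in $L_i$, and these sets are disjoint for different good indices. So the arcs needed for one move survive the other moves, and all moves can be performed one after another. The final cycle has $w'$-weight at most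
\[
\Psi(\pi)=w'(H(\pi))-\#\{i:\ i\text{ is good}\}.
\]

\emph{The probability of being good.} Fix $i$. By (U2), the vertex at each of the offsets $\pm1,\pm2$ from $u_i$ lies in $Q\setminus\{u_i\}$ with probability $(|Q|-1)/(n-1)$, and the same holds for $v_i$; so $A_i$ fails with probability at most $8(|Q|-1)/(n-1)$. Each of the first four items in \eqref{eq:five} joins a fixed vertex of $R_0$ to a vertex that is uniform on a set of $n-1$ vertices: $v_i^-$ and $v_i^+$ are uniform on $V\setminus\{v_i\}$, and $u_i^+$ is uniform on $V\setminus\{u_i\}$. By the degree bounds in $R_0$, each of them is in $Z$ with probability less than $(n/16)/(n-1)$. The pair $(v_i^-,v_i^+)$ is uniform among the $(n-1)(n-2)$ ordered pairs of distinct vertices of $V\setminus\{v_i\}$, so $v_i^-v_i^+\in Z$ with probability less than $16k/(n-1)$. Altogether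
\[
\Pr(i\text{ is not good})\le\frac{8\cdot516k+n/4+16k}{n-1}=\frac{4144k+n/4}{n-1}\le\frac12,
\]
where the last inequality is equivalent to $n\ge16576k+2$ and follows from $n\ge20000k$. Hence $\mathbb E\,\Psi\le\overline{w'}-2k\cdot\frac12=\overline{w'}-k$.

\emph{Derandomization.} Choose positions for $u_i$ and $v_i$, and choose vertices for the at most $8$ other positions within distance $2$ of these two. Each such choice is an elementary event, there are at most $n^{10}$ of them, they are mutually exclusive, and each determines whether $i$ is good. So the indicator of ``$i$ is good'' is a sum of at most $n^{10}$ indicators of elementary events, and Lemma~\ref{lem:derandomize} yields $\pi$ with $\Psi(\pi)\le\overline{w'}-k$. Performing the moves gives a cycle of $w'$-weight at most $\overline{w'}-k$, and by \eqref{eq:shift} of $w$-weight at most $\bar w-k$.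
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:reduction}]
Compute $\delta$. If $\frac12\lfloor n/4\rfloor\delta\ge k$, Lemma~\ref{lem:swap} gives (i). Otherwise compute $w'$, $Z$, $S_0$, $R_0$ as above, and build a set $M$ of vertex-disjoint negative arcs inside $R_0$ by adding arcs greedily, until $|M|=2k$ or no arc can be added. If $|M|=2k$, Lemma~\ref{lem:insert} gives (i). Otherwise let $S$ consist of $S_0$ and the ends of the arcs of $M$; then $2\le|S|\le512k+2(2k-1)\le516k$. A negative arc inside $R=V\setminus S$ could be added to $M$, so (R1) holds. Since $R\subseteq R_0\subseteq B$, the arcs inside $R$ with $w'\ne0$ belong to $Z$, and (R2) follows from the degree bounds in $R_0$.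
\end{proof}

\begin{remark}\label{rem:integrality}
Integrality was used twice: a nonzero value of $g$ has absolute value at least $1$, and a negative arc has weight at most $-1$. Both lemmas fail without it, since multiplying all weights by a small $\varepsilon>0$ preserves $\delta$ and the negative arcs but multiplies $\Delta$ by $\varepsilon$. Sections~\ref{sec:systems} and~\ref{sec:computing} do not use integrality. Completeness of $D$ is used in \eqref{eq:average} and in every move, as the new arcs must exist.
\end{remark}

\section{Only the arcs at $S$ matter}\label{sec:systems}

In this section and the next, $n\ge20000k$, and $w'$, $S$, $R$ are as in outcome (ii) of Proposition~\ref{prop:reduction}. Put $s=|S|\le516k$. We give up the comparison with the average and compute a cycle of minimum $w'$-weight. By (R1) the arcs inside $R$ can only cost, and by (R2) it should be possible to use arcs of weight $0$ only. We therefore isolate the part of a Hamiltonian cycle that touches $S$.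

\begin{definition}
An \emph{$S$-system} is a set $F$ of arcs, each with at least one end in $S$, such that every vertex of $S$ has in-degree and out-degree exactly $1$ in $F$, every vertex of $R$ has in-degree and out-degree at most $1$ in $F$, and $F$ contains no directed cycle.
\end{definition}

Each vertex of $S$ meets two arcs of $F$, so $|F|\le2s\le1032k<n$.

\begin{lemma}\label{lem:system}
We have $\min_Hw'(H)=\min_Fw'(F)$, where $H$ ranges over Hamiltonian cycles and $F$ over $S$-systems. From an $S$-system $F$ one can construct in polynomial time a Hamiltonian cycle $H$ with $w'(H)=w'(F)$.
\end{lemma}

\begin{proof}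
Let $H$ be a Hamiltonian cycle and $F$ the set of its arcs with an end in $S$. The degree conditions hold, and since $|F|\le2s<n$, the set $F$ is a proper subset of the arcs of a cycle and contains no cycle. So $F$ is an $S$-system. The other arcs of $H$ lie inside $R$, and (R1) gives $w'(H)\ge w'(F)$. It remains to prove the second statement.

Let $F$ be an $S$-system. All in-degrees and out-degrees of $(V,F)$ are at most $1$ and there is no cycle, so $(V,F)$ is a disjoint union of directed paths, some of them single vertices. Their number is $t=n-|F|\ge n-1032k>0.9n$. A vertex of $S$ has both an entering and a leaving arc, so every path starts and ends in $R$. Any cyclic order of the paths gives a Hamiltonian cycle containing $F$, by joining the last vertex of each path to the first vertex of the next. Call an ordered pair $(P,P')$ of distinct paths \emph{bad} if the arc from the last vertex of $P$ to the first vertex of $P'$ has $w'\ne0$. This arc lies inside $R$, and different paths have different first and last vertices, so by (R2) each path is the first member of fewer than $n/16$ bad pairs and the second member of fewer than $n/16$ bad pairs. We need a cyclic order without bad consecutive pairs; its cycle has $w'(H)=w'(F)$.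

Start from any cyclic order. If it has a bad consecutive pair, write it as $P_1,\dots,P_t$ with $(P_t,P_1)$ bad. Paths cannot be reversed, so we cut the order into three segments and exchange two of them. For $2\le i\le j\le t-1$ consider the cyclic order
\[
P_1,\dots,P_{i-1},\quad P_{j+1},\dots,P_t,\quad P_i,\dots,P_j .
\]
It loses the consecutive pairs $(P_{i-1},P_i)$, $(P_j,P_{j+1})$, $(P_t,P_1)$ and gains $(P_{i-1},P_{j+1})$, $(P_t,P_i)$, $(P_j,P_1)$. There are $(t-1)(t-2)/2$ choices of $(i,j)$. For each of the $t-2$ values of $i$, the pair $(P_{i-1},P_{j+1})$ is bad for fewer than $n/16$ values of $j$. The pair $(P_t,P_i)$ is bad for fewer than $n/16$ values of $i$, each of which occurs with at most $t-2$ values of $j$. The pair $(P_j,P_1)$ is bad for fewer than $n/16$ values of $j$, each of which occurs with at most $t-2$ values of $i$. So fewer than $3(t-2)n/16$ choices gain a bad pair. Since $t-1>0.9n-1\ge3n/8$, we have $3(t-2)n/16\le(t-1)(t-2)/2$, and some choice, found by trying all of them, gains no bad pair. It loses the bad pair $(P_t,P_1)$, so the number of bad consecutive pairs decreases. After at most $t$ rounds none is left.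
\end{proof}

Both conditions on $R$ are needed. If all arcs at $S$ have weight $0$, every $S$-system has weight $0$. If moreover one arc inside $R$ has weight $-1$ and the others weight $0$, then (R1) fails and some Hamiltonian cycle has weight $-1$. If instead all arcs inside $R$ have weight $1$, then (R2) fails and every Hamiltonian cycle has weight at least $n-2s>0$.

\section{Computing a minimum $S$-system}\label{sec:computing}

\subsection{Skeletons and slots}

An $S$-system consists of a pattern on $S$, for which there are $2^{O(s\log s)}$ possibilities, and a choice of vertices of $R$, as in Example~\ref{ex:onevertex}. We separate the two.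

Let $F$ be an $S$-system. Every arc of $F$ meets $S$, so no two vertices of $R$ are consecutive on a path of $(V,F)$. Hence a nontrivial path starts with one vertex of $R$ followed by a vertex of $S$, ends with a vertex of $S$ followed by one vertex of $R$, and has at most one vertex of $R$ between consecutive vertices of $S$. List the nontrivial paths one after another and let $p_1,\dots,p_s$ be the order in which the vertices of $S$ appear. Each of the $s-1$ \emph{gaps} between $p_i$ and $p_{i+1}$ is of one of three kinds:
\begin{itemize}
\item \emph{direct}, if $p_ip_{i+1}\in F$;
\item \emph{via}, if $p_ix,\,xp_{i+1}\in F$ for some $x\in R$;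
\item \emph{break}, if $p_{i+1}$ lies on the next path.
\end{itemize}
A \emph{skeleton} is an ordering $p_1,\dots,p_s$ of $S$ together with one of these three labels for each gap; there are $s!\,3^{s-1}$ skeletons. A \emph{slot} is a symbol $(p,q)$, $(p,*)$ or $(*,q)$ with $p,q\in S$ and $p\ne q$. The \emph{cost} of filling it with $x\in R$ is $w'(px)+w'(xq)$, $w'(px)$, or $w'(xq)$, respectively. The slots \emph{of a skeleton} are $(*,p_1)$ and $(p_s,*)$, the slot $(p_i,p_{i+1})$ for each via gap, and the two slots $(p_i,*)$, $(*,p_{i+1})$ for each break. These slots are pairwise different, and there are at most $2+2(s-1)=2s$ of them. See Figure~\ref{fig:skeleton}.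

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.25cm,y=1cm,
  S/.style={circle,fill,inner sep=2pt},
  R/.style={circle,draw,inner sep=2pt}]
\node[R,label=below:{$(*,p_1)$}] (a) at (0,0) {};
\node[S,label=above:{$p_1$}] (p1) at (1,0) {};
\node[S,label=above:{$p_2$}] (p2) at (2,0) {};
\node[R,label=below:{$(p_2,p_3)$}] (b) at (3,0) {};
\node[S,label=above:{$p_3$}] (p3) at (4,0) {};
\node[R,label=below:{$(p_3,*)$}] (c) at (5,0) {};
\node[R,label=below:{$(*,p_4)$}] (d) at (6.4,0) {};
\node[S,label=above:{$p_4$}] (p4) at (7.4,0) {};
\node[R,label=below:{$(p_4,*)$}] (e) at (8.4,0) {};
\foreach \u/\v in {a/p1,p1/p2,p2/b,b/p3,p3/c,d/p4,p4/e}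
  \draw[->,thick] (\u) -- (\v);
\node at (1.5,0.95) {direct};
\node at (3,0.95) {via};
\node at (5.7,0.95) {break};
\end{tikzpicture}
\caption{An $S$-system for $S=\{p_1,p_2,p_3,p_4\}$ (filled vertices) with two nontrivial paths. Its skeleton is the order $p_1,p_2,p_3,p_4$ with gaps labeled direct, via, break. The five hollow vertices lie in $R$ and are distinct; each is labeled with the slot that it fills.}\label{fig:skeleton}
\end{figure}

\begin{lemma}\label{lem:skeleton}
Filling the slots of a skeleton with pairwise distinct vertices of $R$ yields an $S$-system whose weight is the total cost of the slots plus the weight of the arcs $p_ip_{i+1}$ at the direct gaps. Every $S$-system arises in this way.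
\end{lemma}

\begin{proof}
Given a filled skeleton, cut $p_1,\dots,p_s$ at the breaks into blocks. In each block put the vertex filling $(*,p)$ before the first vertex $p$, the vertex filling $(q,*)$ after the last vertex $q$, and the vertex filling $(p_i,p_{i+1})$ into each via gap. As the filling vertices are distinct, this gives vertex-disjoint paths that have all vertices of $S$ in their interiors and whose arcs all meet $S$. Their arcs form an $S$-system, and each arc is counted once, either at a direct gap or in the cost of one slot. Conversely, an $S$-system determines a skeleton as described above; each vertex of $R$ on a nontrivial path fills one slot, and different slots are filled by different vertices because the paths are disjoint and do not repeat vertices.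
\end{proof}

Recall the \emph{assignment problem}: given finite sets $J$ and $R$ with $|J|\le|R|$ and an integer cost for every pair in $J\times R$, find a matching of minimum total cost in the complete bipartite graph on $J$ and $R$ that covers every element of $J$. It is solvable in polynomial time. Here $|R|\ge n-516k\ge1032k\ge2s$, so the best filling of a given skeleton is the solution of an assignment problem in which $J$ is its set of slots. Trying all skeletons finds a minimum $S$-system in time
\begin{equation}\label{eq:slow}
s!\,3^s\,|I|^{O(1)}=2^{O(k\log k)}|I|^{O(1)}.
\end{equation}

\subsection{Removing the logarithm}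

The factor $s!$ comes from the orderings of $S$, and dynamic programming over subsets of $S$ is the standard way to avoid it. The obstacle is distinctness: the program would have to remember which vertices of $R$ are used, and $R$ is large. If instead the vertices of $R$ are colored with $2s$ colors and we insist on distinct \emph{colors}, only a subset of $[2s]=\{1,\dots,2s\}$ has to be remembered. We need a coloring that separates the vertices used by an optimal system. By Naor, Schulman and Srinivasan \cite{NSS}, one can construct in time $2^{O(s)}|I|^{O(1)}$ a family of $2^{O(s)}\log n$ colorings $\gamma:R\to[2s]$ such that every set of at most $2s$ vertices of $R$ is colored injectively by some member of the family.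

\begin{lemma}\label{lem:fast}
An $S$-system of minimum weight can be found in time $2^{O(s)}|I|^{O(1)}$.
\end{lemma}

\begin{proof}
Fix a coloring $\gamma$ from the family. For a slot $\sigma$ and a color $i$ let $c_\sigma(i)$ be the minimum cost of filling $\sigma$ with a vertex of color $i$, and $\infty$ if no vertex has color $i$. For $p\in U\subseteq S$ and $C\subseteq[2s]$, consider all orderings $p_1,\dots,p_h=p$ of $U$ with labeled gaps and with pairwise different colors assigned to the slot $(*,p_1)$ and the slots of the gaps, such that the set of assigned colors is $C$. Let $\mu(U,C,p)$ be the minimum, over these configurations, of the sum of $c_\sigma(i)$ over slots $\sigma$ with their colors $i$ plus the weight of the arcs at direct gaps. Then $\mu(\{p\},\{i\},p)=c_{(*,p)}(i)$, and $\mu(\{p\},C,p)=\infty$ if $|C|\ne1$. For $|U|\ge2$ and $q\in U$ put $U'=U\setminus\{q\}$. Distinguishing the predecessor $p$ of $q$ and the label of the last gap shows that $\mu(U,C,q)$ is the minimum, over $p\in U'$ and distinct $i,j\in C$ where they occur, of the quantities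
\begin{align*}
&\mu(U',C,p)+w'(pq) &&\text{(direct)},\\
&\mu(U',C\setminus\{i\},p)+c_{(p,q)}(i) &&\text{(via)},\\
&\mu(U',C\setminus\{i,j\},p)+c_{(p,*)}(i)+c_{(*,q)}(j) &&\text{(break)}.
\end{align*}
The last slot $(p_s,*)$ is added at the end:
\[
\mu_\gamma=\min\{\mu(S,C,p)+c_{(p,*)}(i):\ p\in S,\ C\subseteq[2s],\ i\in[2s]\setminus C\}.
\]
The table has at most $s\,2^{s}2^{2s}$ entries, so $\mu_\gamma$ and, by backtracking, a skeleton with colored slots attaining it are found in time $2^{3s}|I|^{O(1)}$.

If $\mu_\gamma<\infty$, fill each slot $\sigma$ of color $i$ with a vertex of color $i$ attaining $c_\sigma(i)$. Different colors give different vertices, so by Lemma~\ref{lem:skeleton} we obtain an $S$-system of weight $\mu_\gamma$. Conversely, let $F^*$ be an $S$-system of minimum weight. Its slots are filled by at most $2s$ vertices, some $\gamma$ in the family is injective on them, and for this $\gamma$ the skeleton of $F^*$ with the colors of its filling vertices shows $\mu_\gamma\le w'(F^*)$. Hence the smallest $\mu_\gamma$ equals $w'(F^*)$, and the corresponding system is optimal.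
\end{proof}

\subsection{The algorithm}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Suppose first that $n<20000k$. The Held--Karp dynamic program fixes a vertex $v_1$ and computes, for all $U\subseteq V$ and $y\in U$ with $v_1\in U$, the minimum weight of a path from $v_1$ to $y$ with vertex set $U$, by minimizing over the predecessor of $y$. Closing the paths with $U=V$ by the arc $yv_1$ gives a Hamiltonian cycle of minimum weight in time $2^n|I|^{O(1)}=2^{O(k)}|I|^{O(1)}$.

Now let $n\ge20000k$ and apply Proposition~\ref{prop:reduction}. In outcome (i) output the cycle. In outcome (ii) compute a minimum $S$-system, either by trying all skeletons in time \eqref{eq:slow} or by Lemma~\ref{lem:fast} in time $2^{O(k)}|I|^{O(1)}$, as $s\le516k$. Lemma~\ref{lem:system} turns it into a Hamiltonian cycle that minimizes $w'$, and by \eqref{eq:shift} it minimizes $w$.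

In all cases compare the weight of the output with $\bar w-k$, computed from \eqref{eq:average}. If it is larger, the output has minimum weight, and no cycle of weight at most $\bar w-k$ exists.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:undirected}]
Given weights on $K_n$ with $n\ge3$, give both arcs $uv$ and $vu$ of $D$ the weight of the edge $uv$. Each Hamiltonian cycle of $K_n$ corresponds to its two orientations, which have the same weight, and $dn=2w(K_n)/(n-1)=\bar w$. Apply Theorem~\ref{thm:main} and forget the orientation. (If $k=0$, run the algorithm with parameter $1$; either output has weight at most $\bar w$.)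
\end{proof}

\section{Lower bounds}\label{sec:lower}

\textsc{Hamiltonian Cycle} asks whether an undirected graph $G$ has a cycle through all its vertices; it is NP-complete. Giving weight $0$ to edges and $1$ to non-edges turns it into the question whether the minimum weight is $0$, and the average is at most the number of vertices. So a parameter of that size suffices to push the threshold $\bar w-k$ below $1$. The only exception is $\bar w<1$, where no positive $k$ fits; but then $G$ is so dense that it is Hamiltonian. We use Ore's theorem: a graph on $N\ge3$ vertices in which any two nonadjacent vertices have degree sum at least $N$ is Hamiltonian.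

\begin{lemma}\label{lem:hardness}
There is a polynomial-time algorithm which, given a graph $G$ on $N\ge3$ vertices, either correctly reports that $G$ is Hamiltonian or outputs an instance $(D,w,k)$ on the vertex set of $G$, with symmetric weights in $\{0,1\}$ and $1\le k\le N$, that is a yes-instance if and only if $G$ is Hamiltonian.
\end{lemma}

\begin{proof}
Let $w(uv)=0$ if $uv$ is an edge of $G$ and $w(uv)=1$ otherwise. If $G$ has $\bar e$ non-edges, then $\bar w=2\bar e/(N-1)\le N$ by \eqref{eq:average}.

Suppose $\bar w<1$. Then $\bar e<(N-1)/2\le N-2$, so $\bar e\le N-3$. Let $u,v$ be nonadjacent. Counting the non-edges at $u$ and those at $v$ counts $uv$ twice and every other non-edge at most once, so the degree sum of $u$ and $v$ is at least $2(N-1)-(\bar e+1)\ge N$. By Ore's theorem $G$ is Hamiltonian.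

Suppose $\bar w\ge1$ and let $k=\lfloor\bar w\rfloor$, so $1\le k\le N$ and $0\le\bar w-k<1$. As $w(H)$ is a nonnegative integer, $w(H)\le\bar w-k$ holds if and only if $w(H)=0$. Since $N\ge3$, the Hamiltonian cycles of $D$ of weight $0$ are the orientations of the Hamiltonian cycles of $G$.
\end{proof}

We also need a fixed yes-instance. Let $I_0$ have three vertices $a,b,c$, weight $0$ on $ab,bc,ca$, weight $1$ on the three reverse arcs, and $k=1$. The two Hamiltonian cycles have weights $0$ and $3$, and $0\le\frac32-1$.

ETH asserts that for some $\varepsilon>0$ the satisfiability of $3$-CNF formulas in $N$ variables cannot be decided in time $O(2^{\varepsilon N})$. We use only its consequence that \textsc{Hamiltonian Cycle} on $N$-vertex graphs has no $2^{o(N)}$-time algorithm \cite[Chapter~14]{Cygan}.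

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
(a) Suppose an algorithm for symmetric $\{0,1\}$ weights runs in time $2^{h(k)}|I|^{O(1)}$ with $h(k)=o(k)$. Apply Lemma~\ref{lem:hardness} to $G$ and run the algorithm on the output, which has size polynomial in $N$ and $k\le N$. We have $\max_{k\le N}h(k)=o(N)$: given $\eta>0$, choose $K$ with $h(k)\le\eta k$ for $k>K$; then the maximum is at most $\eta N+\max_{k\le K}h(k)$. So \textsc{Hamiltonian Cycle} is decided in time $2^{o(N)}$, contrary to ETH.

(b) Apply Lemma~\ref{lem:hardness} to $G$. If it reports that $G$ is Hamiltonian, output $I_0$. Otherwise output $(D,w/k,1)$. Dividing $w(H)\le\bar w-k$ by $k$ shows that this instance has the same answer as $(D,w,k)$. This is a polynomial-time reduction from \textsc{Hamiltonian Cycle} to instances with rational weights and parameter $1$.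
\end{proof}

\section{A polynomial kernel}\label{sec:kernel}

After Proposition~\ref{prop:reduction} three things stand between the instance and a kernel. The set $R$ is large; the weights may have many digits; and deleting vertices or changing weights changes the average, so the reduced question is not directly an instance of the below-average problem. We treat these in turn.

\subsection{Few vertices of $R$ suffice}

One set $X\subseteq R$ of polynomial size has to serve all skeletons at once. It is obtained by solving a single assignment problem for all slots together.

\begin{lemma}\label{lem:matching}
Let $\Sigma$ and $R$ be finite sets with $|\Sigma|\le|R|$ and with a cost for every pair in $\Sigma\times R$. Let $M_\Sigma$ be a minimum-cost matching covering $\Sigma$, and let $X\subseteq R$ be the set of vertices of $R$ that it covers. Then for every $J\subseteq\Sigma$, some minimum-cost matching between $J$ and $R$ covering $J$ uses only vertices of $X$.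
\end{lemma}

\begin{proof}
Among the minimum-cost matchings between $J$ and $R$ covering $J$, let $M_J$ cover as few vertices of $R\setminus X$ as possible, and suppose it covers $x\in R\setminus X$. In the symmetric difference $M_J\triangle M_\Sigma$ all degrees are at most $2$, and $x$ has degree $1$, since it is covered by $M_J$ only. So the component of $x$ is a path $P$ that starts at $x$ with an edge of $M_J$ and alternates between the matchings. It reaches elements of $\Sigma$ by edges of $M_J$, so these elements lie in $J$. At such an element $\sigma$, the edge of $M_J$ is not in $M_\Sigma$, and $M_\Sigma$ covers $\sigma$ by another edge, so $P$ continues. Hence $P$ ends with an edge of $M_\Sigma$ at a vertex $y\in X$, and $y$ is not covered by $M_J$: an edge of $M_J$ at $y$ would differ from the edge of $M_\Sigma$ at $y$ and would extend $P$.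

Now $M_\Sigma\triangle P$ is a matching covering $\Sigma$ (it uses $x$ in place of $y$), so by optimality of $M_\Sigma$ the $M_J$-edges of $P$ cost at least as much as the $M_\Sigma$-edges of $P$. Therefore $M_J\triangle P$, a matching between $J$ and $R$ covering $J$, costs at most as much as $M_J$. It uses $y\in X$ in place of $x\notin X$, contradicting the choice of $M_J$.
\end{proof}

\subsection{Short weights}

The answer to a threshold question depends only on the signs of certain sums of the input numbers, and such signs can be preserved by numbers of bounded length. By Frank and Tardos \cite{FT}, given $\omega\in\mathbb Z^r$ one can compute in polynomial time $\bar\omega\in\mathbb Z^r$ with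
\[
\|\bar\omega\|_\infty\le2^{4r^3}(r+2)^{r(r+2)}
\]
such that $\operatorname{sign}(b\cdot\bar\omega)=\operatorname{sign}(b\cdot\omega)$ for all $b\in\mathbb Z^r$ with $\|b\|_1\le r+1$. The entries of $\bar\omega$ have $O(r^3)$ binary digits, and all $b\in\{-1,0,1\}^r$ are covered.

\subsection{Returning to the problem}

\begin{proof}[Proof of Theorem~\ref{thm:kernel}]
We use two auxiliary problems, both in NP. Problem A: given a complete digraph with integer weights and an integer $T$, is there a Hamiltonian cycle of weight at most $T$? Problem B: given disjoint sets $S$ and $X$, integer weights on all arcs between distinct vertices of $S\cup X$ with an end in $S$, and an integer $T$, is there an $S$-system of weight at most $T$, with $X$ in the role of $R$?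

\emph{Step 1: $O(k^3)$ numbers.} Since weights are integers, $w(H)\le\bar w-k$ is equivalent to $w(H)\le\lfloor\bar w-k\rfloor$. If $n<20000k$, the input is equivalent to the instance of Problem A with weights $w$ and $T=\lfloor\bar w-k\rfloor$, which involves $r=n(n-1)+1=O(k^2)$ integers.

If $n\ge20000k$, apply Proposition~\ref{prop:reduction}. In outcome (i) output $I_0$ and stop. In outcome (ii) we have $w'(H)=w(H)-\kappa$ with $\kappa$ as in Example~\ref{ex:potential}, so by Lemma~\ref{lem:system} the input is a yes-instance if and only if some $S$-system has $w'$-weight at most $T=\lfloor\bar w-k\rfloor-\kappa$. Let $\Sigma$ be the set of all slots; $|\Sigma|=s(s-1)+2s=s^2+s$. If $|R|<s^2+s$, put $X=R$. Otherwise solve the assignment problem for $\Sigma$ and $R$ with the slot costs and let $X$ be as in Lemma~\ref{lem:matching}. In both cases $|X|\le s^2+s$. The slots of a skeleton form a subset $J\subseteq\Sigma$, and its best filling is a minimum-cost matching covering $J$, which can be taken inside $X$. By Lemma~\ref{lem:skeleton}, some minimum $S$-system has all its arcs inside $S\cup X$. So the input is equivalent to the instance of Problem B given by $S$, $X$, $w'$, $T$, which involves $r=s(s-1)+2s|X|+1=O(k^3)$ integers.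

\emph{Step 2: short numbers.} Let $\omega\in\mathbb Z^r$ be the vector of the weights and $T$. For a Hamiltonian cycle in Problem A, or an $S$-system in Problem B, let $b$ have entry $1$ at its arcs, entry $-1$ at $T$, and entry $0$ elsewhere. Its weight is at most $T$ if and only if $b\cdot\omega\le0$. Which arc sets are Hamiltonian cycles or $S$-systems does not depend on the numbers, so replacing $\omega$ by $\bar\omega$ gives an equivalent instance of the same auxiliary problem, of size polynomial in $r$.

\emph{Step 3: back to the below-average problem.} Since \textsc{Hamiltonian Cycle} is NP-complete, each of the two auxiliary problems has a fixed polynomial-time reduction to it. We obtain a graph $G$ on $N=r^{O(1)}=k^{O(1)}$ vertices that is Hamiltonian if and only if the input is a yes-instance. We may assume $N\ge3$: a smaller graph is decided directly and replaced by a triangle or by a path on three vertices. Apply Lemma~\ref{lem:hardness}, and output $I_0$ if it reports that $G$ is Hamiltonian and its instance otherwise. The output has at most $N$ vertices, weights in $\{0,1\}$, and parameter at most $N$, so its size and parameter are polynomial in $k$. Every step takes time polynomial in $|I|$.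
\end{proof}

\begin{thebibliography}{9}

\bibitem{Cygan}
Cygan et al., \emph{Parameterized Algorithms}, Springer, 2015.

\bibitem{FT}
Frank and Tardos, \emph{Combinatorica} 7 (1987).

\bibitem{GM}
Gregory Gutin and Matthias Mnich, \emph{A Survey on Graph Problems Parameterized Above and Below Guaranteed Values}, arXiv:2207.12278 (2022).

\bibitem{NSS}
Naor, Schulman and Srinivasan, \emph{Splitters and near-optimal derandomization}, FOCS 1995.

\end{thebibliography}
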